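\title{The final size of the $Q_2$-free process in the hypercube}

\begin{abstract}
Go through the edges of the $d$-dimensional hypercube in a uniformly random order, and keep an edge unless it completes a $4$-cycle with edges kept earlier. We prove that, with probability tending to $1$ as $d\to\infty$, the number of kept edges lies between $\frac17(\log d)^{1/3}d^{2/3}2^d$ and $\frac{16}5(\log d)^{1/3}d^{2/3}2^d$, which is the order of magnitude predicted by the differential equation heuristic. The hypercube has too many edges for all of them to follow the predicted trajectory. We therefore couple the process near a given vertex with the same process on a Cayley graph that has at most $\exp(d^{1/9})$ edges and agrees with the hypercube locally, and we prove the differential equations there. The upper bound comes from a bound on independent sets in a graph formed by the directions at a vertex.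
\end{abstract}

\section{The process and the result}\label{sec:intro}

Let $d\ge2$ and let $Q_d$ be the $d$-dimensional hypercube: its vertex set is $\{0,1\}^d$, and two vertices are adjacent when they differ in exactly one coordinate, called the \emph{direction} of the edge. The graph $Q_d$ has $d2^{d-1}$ edges. Its $4$-cycles are its $2$-dimensional subcubes, that is, the copies of $Q_2$.

The \emph{$(Q_d,Q_2)$-free process} is a random sequence $G_0\subset G_1\subset\dots\subset G_M$ of spanning subgraphs of $Q_d$. The graph $G_0$ has no edges, and $G_{i+1}$ is obtained from $G_i$ by adding one edge, chosen uniformly at random among the edges of $Q_d$ not in $G_i$ whose addition creates no copy of $Q_2$. The process stops when no such edge remains. The final graph $G_M$ is $Q_2$-saturated: it contains no $4$-cycle, and adding any further edge of $Q_d$ creates one. Its number of edges $M$ is a random variable. (For $d=2$ there is nothing random about it: $M=3$.)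

Equivalently, examine the edges of $Q_d$ in a uniformly random order and add each edge exactly when it creates no copy of $Q_2$ with the edges already added. Indeed, a rejected edge can never be added later, so the edges that can still be added are all unexamined; they come in uniformly random order, and the first of them is the next edge added.

How large is $M$? It is known that there is a constant $c>0$ such that $M\ge c\,d^{2/3}2^d$ with probability tending to $1$. A heuristic based on the differential equations method, which we go through in Section~\ref{sec:ideas}, predicts an extra factor $(\log d)^{1/3}$, in both directions. The question, which comes from Johnson and Pinto~\cite{JP}, is whether this prediction is correct: are there constants $c_1,c_2>0$ such that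
\[
c_1(\log d)^{1/3}d^{2/3}2^d\le M\le c_2(\log d)^{1/3}d^{2/3}2^d
\]
with probability tending to $1$ as $d\to\infty$? The answer is yes. Logarithms are natural, and throughout
\[
\Psi_d=(\log d)^{1/3}d^{2/3}.
\]

\begin{theorem}\label{thm:main}
With probability tending to $1$ as $d\to\infty$,
\[
\tfrac17\Psi_d2^d\le M\le\tfrac{16}5\Psi_d2^d .
\]
\end{theorem}

We prove a stronger statement, which describes the degrees of almost all vertices and the state of the process at an intermediate moment.

\begin{theorem}\label{thm:strong}
For every $\eta>0$ there is $c=c(\eta)>0$ such that for all large $d$, with probability at least $1-e^{-d^{c}}$, the following two statements hold.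
\begin{itemize}
\item[(a)] $(\frac16-\eta)\Psi_d2^d\le M\le(\frac{19}6+\eta)\Psi_d2^d$.
\item[(b)] All but at most $e^{-d^{c}}2^d$ vertices have degree in $G_M$ in the interval $[(\frac13-\eta)\Psi_d,(\frac{19}3+\eta)\Psi_d]$.
\end{itemize}
Moreover:
\begin{itemize}
\item[(c)] Fix $a\in(0,\frac1{27})$, put $D=d-1$ and $S=(a\log D)^{1/3}$, and run the process up to the moment when each edge has been examined independently with probability $\rho=1-\exp(-D^{-1/3}\int_0^Se^{t^3}\,dt)$; that is, select each edge independently with probability $\rho$ and examine only the selected edges, in uniformly random order. For some $c=c(a)>0$ and all large $d$, with probability at least $1-e^{-d^{c}}$, the current graph has $(1+o(1))\frac12a^{1/3}\Psi_d2^d$ edges, and $(1+o(1))D^{-a}d2^{d-1}$ edges of $Q_d$ can still be added.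
\end{itemize}
\end{theorem}

Theorem~\ref{thm:main} is part~(a) with $\eta=\frac1{42}$, since $\frac16-\frac1{42}=\frac17$ and $\frac{19}6+\frac1{42}<\frac{16}5$. The sharp constant is not determined here.

Section~\ref{sec:ideas} explains the prediction and the two ideas of the proof. Section~\ref{sec:setup} sets the process up in continuous time, and Section~\ref{sec:local} reduces the problem to a small auxiliary graph $Q'$. On $Q'$ we prove the differential equations (Sections~\ref{sec:mart} and~\ref{sec:track}) and derive what is needed at a single vertex (Section~\ref{sec:vertex}). Section~\ref{sec:final} returns to $Q_d$.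

\section{The prediction and the two ideas}\label{sec:ideas}

Nothing in this section is used in the proofs. We call the edge set of a $4$-cycle of $Q_d$ a \emph{face}. At a given moment an edge is \emph{chosen} if it has been added, and \emph{open} if it can still be added.

\subsection{The predicted trajectory}\label{ss:traj}

An edge $e$ lies in $D=d-1$ faces, one for each direction other than its own, and these faces have only $e$ in common. Suppose that a fraction $p$ of all edges is chosen and that the chosen edges look like a random subset of density $p$. Then $e$ is open if none of its $D$ faces has the other three edges chosen, which has probability about $(1-p^3)^D\approx e^{-Dp^3}$. The natural scale is $p=\lambda s$ with $\lambda=D^{-1/3}$, and the predicted fraction of open edges is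
\[
q(s)=e^{-s^3}.
\]
For bounded $s$ a positive fraction of the edges is open, and the graph has order $\lambda d2^{d}\approx d^{2/3}2^d$ edges. But a vertex has about $dq(s)$ open edges, and this number remains large until $q$ is a negative power of $d$, that is, until $s$ has order $(\log d)^{1/3}$; it falls below $1$ at $s=(\log d)^{1/3}$. One therefore guesses that the final degrees have order $\lambda d(\log d)^{1/3}\approx\Psi_d$, and that $M$ has order $\Psi_d2^d$.

To prove that $q$ is the right trajectory one must know how fast an open edge $h$ is lost. This is governed by the number $X_2(h)$ of faces at $h$ whose other three edges are two chosen and one open: adding that open edge makes $h$ unavailable. The number $X_2$ is fed by the number $X_1$ of faces with one chosen and two open edges, and $X_1$ by the number $X_0$ of faces with three open edges. The predictions are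
\[
X_0\approx Dq^3,\qquad X_1\approx 3Dpq^2,\qquad X_2\approx 3Dp^2q .
\]
A face counted in $X_j(e)$ is lost when one of its open edges $h$ is lost, and that depends on $X_2(h)$. So control of one edge requires control of its neighbors, then of theirs, and in the end of all edges at once.

\subsection{First idea: replace the cube by a small graph}\label{ss:small}

Controlling all edges at once calls for a union bound over $d2^{d-1}$ edges, while $X_2$ has order only $D^{1/3}$ and the failure probability that we can prove for one edge is about $\exp(-D^{1/3})$ at best. The obstacle is real. At the moment described in Theorem~\ref{thm:strong}(c) we have $\rho\to0$, so a given vertex has had none of its edges examined with probability $(1-\rho)^d\ge e^{-2\rho d}=2^{-o(d)}$. These events are independent over the $2^{d-1}$ vertices of even weight, whose edge sets are disjoint. Hence, with probability tending to $1$, some vertices still have degree $0$ at a moment when a typical degree has order $\Psi_d$.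

The way out is that influence does not travel far. Whether $e_0$ is added is decided by the faces $f_0\ni e_0$ whose other three edges were examined earlier, and by the fate of those edges $e_1\in f_0$, which is decided in the same way. A chain of influence $e_0,e_1,\dots,e_R$ has $3D$ continuations at each step, typically needs three new examined edges at each step, and needs $e_0,\dots,e_R$ to be examined in reverse order. So the expected number of chains of length $R$ is about $(3D\rho^3)^R/R!$. At the moment in Theorem~\ref{thm:strong}(c), $\rho$ is at most $D^{-1/3+a}$ times a power of $\log D$, so chains die out once $R$ is slightly larger than $D^{3a}$. Up to that moment, the process near a vertex cannot tell $Q_d$ from any graph $Q'$ that agrees with it up to distance about $R$, and there is such a graph with only $\exp(O(R\log d))$ edges.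

On $Q'$ the failure probability for one edge will be roughly $\exp(-D^{1/3-6a})$, and there are roughly $\exp(D^{3a})$ edges. The union bound is affordable when $3a<\frac13-6a$, that is, when $a<\frac1{27}$. It shows that each fixed vertex of $Q_d$ behaves as predicted with probability close to $1$, and Markov's inequality then shows that almost all vertices do. Stopping at $s=S=(a\log D)^{1/3}$ already gives degrees $\lambda dS\approx a^{1/3}\Psi_d$, which is the lower bound.

\subsection{Second idea: the link graph of a vertex}\label{ss:link}

For the upper bound we cannot follow the process to its end. Instead we show that the state at the moment $S$ already limits the future. Consider the vertex $0$, with \emph{spokes} $u_i=\{0,e_i\}$ and \emph{rim edges} $w_{ij}=\{e_i,e_i+e_j\}$, $i\ne j$. The face at $0$ with directions $i,j$ is $F_{ij}=\{u_i,u_j,w_{ij},w_{ji}\}$; see Figure~\ref{fig:link}. The \emph{link graph} $H$ has vertex set $[d]=\{1,\dots,d\}$, and $ij$ is an edge of $H$ when both $w_{ij}$ and $w_{ji}$ are chosen. If $ij$ is an edge of $H$ at some moment, then $u_i$ and $u_j$ are never both chosen. So the directions of the spokes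 in the final graph form an independent set in $H$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.8]
\draw[dashed] (0,0)--node[right]{$u_1$}(90:1);
\draw[dashed] (0,0)--node[above]{$u_2$}(210:1);
\draw[dashed] (0,0)--node[above]{$u_3$}(330:1);
\draw[very thick] (90:1)--node[above left]{$w_{12}$}(150:1)--node[left]{$w_{21}$}(210:1)--node[below left]{$w_{23}$}(270:1)--node[below right]{$w_{32}$}(330:1)--node[right]{$w_{31}$}(30:1)--node[above right]{$w_{13}$}(90:1);
\foreach \x in {30,90,150,210,270,330} \fill (\x:1) circle (1.1pt);
\fill (0,0) circle (1.1pt) node[below]{$0$};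
\end{tikzpicture}
\caption{The three faces of $Q_3$ at the vertex $0$. The spokes $u_i=\{0,e_i\}$ are dashed and the rim edges $w_{ij}=\{e_i,e_i+e_j\}$ are bold; the face with directions $i,j$ consists of $u_i,u_j,w_{ij},w_{ji}$. If all six rim edges are chosen, at most one spoke can ever be chosen.}\label{fig:link}
\end{figure}

\begin{example}\label{ex:Q3}
Let $d=3$ and suppose that the six rim edges come first in the ordering. Every face of $Q_3$ contains the vertex $000$ or the vertex $111$ and so has exactly two rim edges; hence all six are added, and the link graph of $0=000$ is a triangle. The first spoke examined, say $u_1$, is added, because each of its faces $F_{12},F_{13}$ contains another spoke, which is not chosen. After that $u_2$ would complete $F_{12}$ and $u_3$ would complete $F_{13}$. So $0$ ends with degree $1$, the independence number of the triangle. The same six edges are the rim edges of $111$, which also ends with degree $1$, and $M=8$.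
\end{example}

For large $d$ one expects $H$ to resemble a random graph on $d$ vertices with edge probability $p^2=\lambda^2s^2$. The expected number of independent $k$-sets in such a graph is at most $\exp\big(k\log(ed/k)-p^2\binom k2\big)$. For $k$ near $d^{2/3}$ we have $\log(ed/k)\approx\frac13\log d$, so the exponent is negative once $k$ exceeds $\frac23s^{-2}d^{2/3}\log d$. For bounded $s$ this loses a power of $\log d$, but for $s=S$ the threshold is $\frac23a^{-2/3}\Psi_d$, which has the right order. Thus the upper bound, too, needs the trajectory up to time $(a\log D)^{1/3}$. As $a\uparrow\frac1{27}$, the degree at time $S$ tends to $\frac13\Psi_d$ and the bound on the later gain to $6\Psi_d$; this is the source of the constants $\frac13$ and $\frac{19}3$.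

\section{The process in continuous time}\label{sec:setup}

\subsection{Cube-like graphs and faces}

We run the process on two graphs, so we define it for a class containing both. Let $s_1,\dots,s_d\in\mathbb F_2^r$ be such that every nonempty set of at most three of them has nonzero sum. The \emph{cube-like graph} with these generators has vertex set $\mathbb F_2^r$ and edges $\{y,y+s_i\}$; the index $i$ is determined by the edge and is its \emph{direction}. For $i\ne j$ and a vertex $y$, the coset $y+\{0,s_i,s_j,s_i+s_j\}$ spans two edges of direction $i$ and two of direction $j$, which form a $4$-cycle; the set of these four edges is a \emph{face} with directions $i,j$. For $r=d$ and $s_i=e_i$ we obtain $Q_d$ and its $4$-cycles. As in Section~\ref{ss:link}, put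
\[
u_i=\{0,s_i\},\qquad w_{ij}=\{s_i,s_i+s_j\},\qquad F_{ij}=\{u_i,u_j,w_{ij},w_{ji}\}\qquad(i\ne j).
\]

\begin{lemma}\label{lem:faces}
In a cube-like graph with $d$ generators:
\begin{itemize}
\item[(a)] an edge of direction $i$ lies in exactly $D=d-1$ faces, one with directions $i,j$ for each $j\ne i$;
\item[(b)] (linearity) two distinct edges lie in at most one common face; equivalently, two distinct faces share at most one edge;
\item[(c)] the rim edges $w_{ij}$, for ordered pairs $(i,j)$, are distinct and do not contain $0$, and the faces containing $u_i$ are the $F_{ij}$, $j\neq i$.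
\end{itemize}
\end{lemma}

\begin{proof}
(a) A face containing $\{y,y+s_i\}$ has directions $i,j$ for some $j$, and then it is spanned by the coset through $y$. (b) If the two edges have different directions $i,j$, a common face has directions $i,j$ and is unique by (a). If they are $\{y,y+s_i\}$ and $\{y',y'+s_i\}$ and lie in faces with directions $i,j$ and $i,l$, then $y+y'\in\{s_j,s_j+s_i\}\cap\{s_l,s_l+s_i\}$, so $s_j+s_l\in\{0,s_i\}$, which forces $j=l$. (c) If $w_{ij}=w_{kl}$, the directions give $j=l$, and $s_i\in\{s_k,s_k+s_j\}$ gives $i=k$. The endpoints $s_i$ and $s_i+s_j$ are nonzero. The last claim is (a).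
\end{proof}

\subsection{Parameters}

Fix $a\in(0,\frac1{27})$ and let $\delta=\frac{1-27a}{100}$ measure the room that $a$ leaves; powers $D^{\delta}$ will absorb constants and logarithms. From $27a+100\delta=1$ we get
\begin{equation}\label{eq:exp}
5a+12\delta\le\tfrac5{27}(27a+100\delta)<\tfrac13,\qquad \tfrac13-9a=\tfrac{100}3\delta .
\end{equation}
Throughout, $d$ is large in terms of $a$ (and, from Section~\ref{ss:indep} on, of a constant $\gamma$). Put
\[
D=d-1,\quad \lambda=D^{-1/3},\quad S=(a\log D)^{1/3},\quad \omega(s)=e^{s^3},\quad q=1/\omega ,
\]
so that $D\lambda^3=1$ and $1\le\omega\le D^a$ on $[0,S]$. Put also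
\[
R=\lceil D^{3a+4\delta}\rceil,\qquad J=\lceil D^{3a+6\delta}\rceil,\qquad K=13J,\qquad \Lambda=3S^2+3S+2 .
\]
Here $R$ is the range of influence, $K$ will bound certain codegrees, and $\Lambda$ will bound the normalized variables. Since $S$ and $\Lambda$ are at most constant multiples of powers of $\log D$, and $K\le26D^{3a+6\delta}$,
\begin{equation}\label{eq:K}
100\,K\Lambda S\le D^{3a+7\delta}.
\end{equation}

\subsection{Clocks and states}

Give the edges independent \emph{birth times} $\tau_e$ with hazard rate $\lambda\omega$, that is,
\[
\mathbb P(\tau_e>s)=\exp\Big(-\lambda\int_0^s\omega(t)\,dt\Big),\qquad s\ge0 .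
\]
The birth times are finite and distinct almost surely, and their order is uniform. At time $\tau_e$ the edge $e$ is added unless some face $f\ni e$ has all three edges of $f\setminus e$ already added. (We write $f\setminus e$ for $f\setminus\{e\}$.) In $Q_d$ this is the process of Section~\ref{sec:intro}, and the set of edges eventually added is $E(G_M)$. At time $s$ an edge $e$ is
\begin{itemize}
\item \emph{chosen}, if it has been added;
\item \emph{closed}, if it is not chosen and some face $f\ni e$ has $f\setminus e$ entirely chosen;
\item \emph{open}, otherwise.
\end{itemize}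
The set $G(s)$ of chosen edges determines all three classes. A closed edge stays closed, and its birth changes nothing. A born edge is chosen or closed, so \emph{open edges are unborn}, and an open edge is added at its birth.

The hazard rate is chosen so that time is the scaled density of Section~\ref{ss:traj}: if a fraction $q$ of the edges is open and each is added at rate $\lambda/q$, then the density of chosen edges grows at the constant rate $\lambda$. The edges born by time $S$ form a random set in which each edge appears independently with the probability $\rho$ of Theorem~\ref{thm:strong}(c), and given this set their order is uniform. So time $S$ is the moment described there, and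
\begin{equation}\label{eq:rho}
\rho\le\lambda\int_0^S\omega\,dt\le\lambda SD^a\le D^{-1/3+a+\delta}.
\end{equation}

For an edge $e$ and $j=0,1,2$, a face $f\ni e$ is in \emph{class $j$ at $e$} if $f\setminus e$ consists of $j$ chosen and $3-j$ open edges, and $X_j(e)=X_j(e,s)$ is the number of such faces at time $s$. For an open edge $h$ let $C_h$ be the set of open edges $g\ne h$ whose addition would close $h$. Since $h$ is open before the addition, an open $g\neq h$ belongs to $C_h$ if and only if some face $f\ni g,h$ has $f\setminus\{g,h\}$ chosen; we say that $g$ closes $h$ \emph{via} $f$. This relation is symmetric in $g$ and $h$. The faces in question are those in class $2$ at $h$, and by linearity distinct faces give distinct $g$. Hence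
\begin{equation}\label{eq:C}
|C_h|=X_2(h),\qquad\text{and adding an open $g$ closes exactly $X_2(g)$ open edges.}
\end{equation}

\section{A small graph that looks locally like the cube}\label{sec:local}

Put $\ell=R+2$ and $m=2\ell$. We want generators with no short linear relation, in a space of small dimension.

\begin{lemma}\label{lem:Qprime}
There are $r$ and $s_1,\dots,s_d\in\mathbb F_2^r$ such that every nonempty set of at most $m$ of the $s_i$ has nonzero sum, and such that the cube-like graph $Q'$ with these generators has $n$ edges, where
\begin{equation}\label{eq:n}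
\log n\le(2R+4)\log(d+1)\le D^{3a+5\delta}.
\end{equation}
\end{lemma}

\begin{proof}
Choose $r$ with $(d+1)^{m-1}<2^r\le2(d+1)^{m-1}$, and choose the $s_i$ one at a time so that $s_{i+1}$ is not a sum of at most $m-1$ earlier vectors (the empty sum is $0$). There are at most $(d+1)^{m-1}<2^r$ such sums, so this is possible. If a nonempty set of at most $m$ vectors had sum $0$, the one with the largest index would violate the rule. Finally $n=d2^{r-1}\le(d+1)^m$.
\end{proof}

Let $\varphi:\mathbb F_2^d\to\mathbb F_2^r$ be the linear map with $\varphi(e_i)=s_i$. It maps an edge $e=\{x,x+e_i\}$ of $Q_d$ to the edge $\{\varphi(x),\varphi(x)+s_i\}$ of the same direction, and it maps the face through $e$ with directions $i,j$ edge by edge onto the face through $\varphi(e)$ with directions $i,j$. By Lemma~\ref{lem:faces}(a), it maps the faces at $e$ bijectively to the faces at $\varphi(e)$. Let the \emph{height} $\|e\|$ be the larger of the weights of the endpoints of $e$. Every edge of a face through $e$ has height at most $\|e\|+1$. If $x\ne y$ have weight at most $\ell$, then $x+y$ has weight between $1$ and $m$, so $\varphi(x+y)\ne0$. Thus $\varphi$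 is injective on the vertices of weight at most $\ell$, and therefore on the edges of height at most $\ell$. The edges of height at most $2$ are the $d^2$ spokes and rim edges of $Q_d$, and $\varphi$ maps them to the spokes and rim edges of $Q'$ with the same indices.

\begin{example}
Take $d=5$, $r=4$, a basis $s_1,\dots,s_4$ of $\mathbb F_2^4$, and $s_5=s_1+\dots+s_4$. The only vanishing sum involves all five generators, so the condition holds with $m=4$, $\ell=2$. The graph has $40$ edges, half as many as $Q_5$, and $\varphi$ maps the $16$ vertices of weight at most $2$ bijectively onto $\mathbb F_2^4$. Beyond height $2$ the graph wraps around: $\varphi(e_1+e_2)$ and $\varphi(e_3+e_4)$ differ by $s_5$ and are adjacent.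
\end{example}

Couple the processes on $Q_d$ and on $Q'$ by giving $e$ and $\varphi(e)$ the same birth time whenever $\|e\|\le\ell$, all other birth times being independent. Because $\varphi$ is injective on these edges, each of the two processes has the correct law.

\begin{lemma}[Locality]\label{lem:local}
With probability at least $1-d^2e^{-R}$, for every edge $e$ of $Q_d$ with $\|e\|\le2$: $e$ is chosen by time $S$ in $Q_d$ if and only if $\varphi(e)$ is chosen by time $S$ in $Q'$.
\end{lemma}

\begin{proof}
For $\|x\|\le\ell$ we say that $x$ is chosen in the process on $Q'$ if $\varphi(x)$ is, and we call $x$ \emph{discrepant} if at time $S$ it is chosen in exactly one of the two processes. If $\|e\|\le\ell-1$, all edges of faces at $e$ have height at most $\ell$, so in both processes $e$ is added at time $\tau_e$ unless some face $f\ni e$ of $Q_d$ has $f\setminus e$ chosen in that process.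

\emph{A discrepancy comes from an earlier one.} Let $e$ be discrepant with $\|e\|\le\ell-1$. Then $\tau_e\le S$, and at time $\tau_e$ one process, call it the first, added $e$, while in the second there was a face $f\ni e$ with $f\setminus e$ chosen. In particular all of $f\setminus e$ was born before $\tau_e$. In the first process some $e'\in f\setminus e$ was not chosen at time $\tau_e$; as it was already born, it is never chosen there. So $e'$ is discrepant, $\tau_{e'}<\tau_e$ and $\|e'\|\le\|e\|+1$. Starting from a discrepant $e_0$ with $\|e_0\|\le2$ we can take $R$ such steps, because $2+(R-1)\le\ell-1$. This produces a \emph{chain} $(e_0,f_0,e_1,\dots,f_{R-1},e_R)$ in $Q_d$: a sequence with $e_i,e_{i+1}\in f_i$, with $\tau_{e_0}>\tau_{e_1}>\dots>\tau_{e_R}$, and with all edges of $f_0\cup\dots\cup f_{R-1}$ born by time $S$.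

\emph{Counting chains.} We bound the expected number of chains from a given $e_0$. The difficulty is that a face may bring fewer than three new edges; for instance, once the four side faces of a $3$-dimensional subcube have been visited, its top face brings none. Let $E_0=\{e_0\}$, $E_{i+1}=E_i\cup f_i$ and $\nu_i=|f_i\setminus E_i|$. As $e_i\in E_i$, we have $\nu_i\in\{0,1,2,3\}$, and $|E_R|=1+\sum_i\nu_i$. Fix a sequence with distinct $e_0,\dots,e_R$. Given that all of $E_R$ is born by time $S$, the birth times of $e_0,\dots,e_R$ are independent and identically distributed, so their order is uniform. Hence the sequence is a chain with probability at most $\rho^{|E_R|}/(R+1)!\le\rho^{\sum\nu_i}/R!$.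

Fix the pattern $(\nu_0,\dots,\nu_{R-1})$ and count the choices of $(f_i,e_{i+1})$ given the earlier terms. If $\nu_i=3$ there are at most $3D$. If $\nu_i\le2$, then $f_i$ contains $e_i$ and another edge of $E_i$; since $|E_i\setminus e_i|\le3i\le3R$, linearity leaves at most $3R$ choices of $f_i$ and $9R$ choices of the pair. Put $\Xi=3D^{3a+3\delta}$. By \eqref{eq:rho}, $3D\rho^3\le\Xi$, and $9R\rho^2\le9R\rho\le18D^{-1/3+4a+5\delta}\le1\le\Xi$ by \eqref{eq:exp}. So in the product over $i$ of (number of choices)${}\times\rho^{\nu_i}$, a step with $\nu_i\ge1$ contributes at most $\Xi$, and a step with $\nu_i=0$ at most $9R$. The latter factor is too large to be beaten by $1/R!$ alone, but such steps cannot be too frequent. If there are $A$ of them, then $R+1\le|E_R|\le1+3(R-A)$, because $E_R$ contains the distinct edges $e_0,\dots,e_R$; so $R-A\ge R/3$. Summing over at most $4^R$ patterns and using $R!\ge(R/e)^R$ and $\Xi/R\le3D^{-\delta}<1$, the expected number of chains is at most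
\[
4^R\max_{A\le2R/3}\frac{(9R)^A\,\Xi^{R-A}}{R!}\le(36e)^R\max_{A\le2R/3}\Big(\frac\Xi R\Big)^{R-A}\le\Big(36e\,(3D^{-\delta})^{1/3}\Big)^R\le e^{-R}.
\]
A union bound over the $d^2$ edges of height at most $2$ completes the proof.
\end{proof}

From now until Section~\ref{sec:final} we work with the process on $Q'$, for times $s\in[0,S]$.

\section{Drift and martingale}\label{sec:mart}

All processes are adapted to the filtration generated by the indicators $\mathbf 1[\tau_e\le s]$. We use two standard facts.
\begin{itemize}
\item[(F1)] \emph{Compensation formula.} If the processes $H_g(t)$, one for each edge $g$, are bounded, adapted and left-continuous, then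
$\sum_{g:\,\tau_g\le s}H_g(\tau_g)-\int_0^s\lambda\omega(t)\sum_{g:\,\tau_g\ge t}H_g(t)\,dt$ is a martingale on $[0,S]$.
\item[(F2)] \emph{Maximal inequality.} If $U\ge0$ is a right-continuous supermartingale with $U(0)=1$, then $\mathbb P(\sup_sU(s)\ge y)\le1/y$ for $y>0$.
\end{itemize}
We shall only use $H_g$ that vanish unless $g$ is open at $t-$ (just before time $t$); then the condition $\tau_g\ge t$ may be dropped. Fact (F1) is the precise meaning of the phrase ``each open edge is added at rate $\lambda\omega$''.

\begin{lemma}\label{lem:dev}
Let $\Delta_g(t)$ be adapted and left-continuous, with $\Delta_g(t)=0$ unless $g$ is open at $t-$. Suppose that $|\Delta_g|\le b$ and $\int_0^S\lambda\omega\sum_g|\Delta_g|\,dt\le V$ for deterministic $b,V$, and let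
\[
\mathcal M(s)=\sum_{g:\,\tau_g\le s}\Delta_g(\tau_g)-\int_0^s\lambda\omega\sum_g\Delta_g\,dt .
\]
Then $\mathbb P\big(\sup_{s\le S}|\mathcal M(s)|\ge x\big)\le2e^{-x^2/(4bV)}$ for $0<x\le2V$.
\end{lemma}

\begin{proof}
Let $\mu=x/(2bV)\le1/b$ and $U(s)=\exp\big(\mu\mathcal M(s)-\mu^2\int_0^s\lambda\omega\sum_g\Delta_g^2\,dt\big)$. There are at most $n$ jumps, so $|\mathcal M|\le nb+V$ and $U$ is bounded. At time $\tau_g$ it jumps by $H_g(\tau_g)$, where $H_g(t)=U(t-)(e^{\mu\Delta_g(t)}-1)$, and between jumps it has derivative $-U\lambda\omega\sum_g(\mu\Delta_g+\mu^2\Delta_g^2)$. By (F1), $U(s)$ is a martingale plus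
\[
\int_0^sU\lambda\omega\sum_g\big(e^{\mu\Delta_g}-1-\mu\Delta_g-\mu^2\Delta_g^2\big)\,dt ,
\]
which is nonincreasing since $e^y-1-y\le y^2$ for $|y|\le1$. So $U$ is a supermartingale. As $\int_0^S\lambda\omega\sum_g\Delta_g^2\,dt\le bV$, the event $\sup\mathcal M\ge x$ implies $\sup U\ge e^{\mu x-\mu^2bV}=e^{x^2/(4bV)}$. Apply (F2), and then the same argument to $-\Delta_g$.
\end{proof}

The lemma is always applied in the following way. Call a random time $\sigma$ a \emph{stopping time} if, for each $s$, the event $\{\sigma<s\}$ is determined by the births before time $s$; then $\mathbf 1[t\le\sigma]$ is adapted and left-continuous. The first time (infimum) at which some condition on the current time and the births so far holds is a stopping time, and so is a minimum of stopping times. Let $\Phi$ be a function of the set of chosen edges, let $N>0$ be a deterministic $C^1$ function, and put $Z(s)=\Phi(G(s))/N(s)$ and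
\[
\Delta_g(t)=\frac{\Phi(G(t-)\cup\{g\})-\Phi(G(t-))}{N(t)}\;\mathbf 1[g\text{ open at }t-]\;\mathbf 1[t\le\sigma].
\]
The process $Z$ jumps only at births of open edges, and between them it has derivative $-(N'/N)Z$. Hence, with $\mathcal M$ as in Lemma~\ref{lem:dev},
\begin{equation}\label{eq:decomp}
Z(s)=Z(0)+\mathcal M(s)+\int_0^s\Gamma\,dt\quad(s\le\sigma),\qquad \Gamma=-\frac{N'}NZ+\lambda\omega\sum_g\Delta_g .
\end{equation}
We call $\Gamma$ the \emph{drift}. In our applications $\Phi$ counts objects of some kind. The \emph{rate} at which a given object is gained or lost is $\lambda\omega$ times the number of open edges whose addition has that effect. Then $\lambda\omega\sum_g\Delta_g$ is the total gain rate minus the total loss rate, divided by $N$, and $\lambda\omega\sum_g|\Delta_g|$ is at most their sum divided by $N$.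

Each argument stops at the first time $\sigma$ at which some estimate fails. Before $\sigma$ the estimates bound the drift. They also bound a jump at a time $t\le\sigma$, including $t=\sigma$, because the jump is determined by the state at $t-$. One then shows that the estimate holds with strict inequality up to and including time $\sigma$; by right-continuity it was not the cause of stopping.

\section{The differential equations on $Q'$}\label{sec:track}

\subsection{Codegrees}

By \eqref{eq:C}, adding $g$ closes $X_2(g)$ edges, so it changes $X_j(e)$ by at most about $X_2(g)$. For $j=0,1$ this is small compared with $X_j(e)$, but for $j=2$ it is of the same order, and Lemma~\ref{lem:dev} would give nothing. A large jump of $X_2(e)$ requires many edges $c$ that are in a position to close $e$ and to be closed by $g$. We bound the number of such $c$ crudely, replacing ``chosen'' by ``born'', which makes the events independent.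

For distinct edges $\alpha,\beta$ let $Y_s(\alpha,\beta)$ be the number of edges $c\notin\{\alpha,\beta\}$ for which there are distinct faces $f\ni\alpha,c$ and $f'\ni\beta,c$ with all edges of $f\setminus\{\alpha,c\}$ and $f'\setminus\{\beta,c\}$ born by time $s$. The first use of $Y$ is the following: if $h\ne h'$ are open at time $s$, then
\begin{equation}\label{eq:CC}
|C_h\cap C_{h'}|\le Y_s(h,h').
\end{equation}
Indeed, let $g$ close $h$ via $f$ and $h'$ via $f'$. If $f=f'$, then $h'\in f\setminus\{g,h\}$ would be chosen; so $f\ne f'$ and $g$ is counted in $Y_s(h,h')$.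

A second count plays the same role for the link graph in Section~\ref{ss:indep}. For an edge $g\not\ni0$ let $Y'_s(g)$ be the number of ordered pairs $(i,j)$, $i\ne j$, with $w_{ij}\ne g$, such that $w_{ji}$ is born by time $s$ and some face $f'\ni g,w_{ij}$ with $f'\ne F_{ij}$ has $f'\setminus\{g,w_{ij}\}$ born by time $s$. Both counts are nondecreasing in $s$.

\begin{lemma}\label{lem:codeg}
With probability at least $1-2n^2e^{-J}$, we have $Y_S(\alpha,\beta)\le K$ for all $\alpha\ne\beta$ and $Y'_S(g)\le K$ for all $g\not\ni0$.
\end{lemma}

\begin{proof}
Fix $\alpha\ne\beta$. A candidate $c$ shares a face with $\alpha$, so there are at most $3D$ candidates, and by linearity $c$ determines its faces $f_c,f'_c$. Since $f_c\cap f'_c=\{c\}$, the set $\mathcal E_c=(f_c\setminus\{\alpha,c\})\cup(f'_c\setminus\{\beta,c\})$ has four elements. An edge $x$ lies in $\mathcal E_c$ for at most four $c$: if $x\in f_c\setminus\{\alpha,c\}$, then $f_c$ is the face through $\alpha$ and $x$, and $c$ is one of its two other edges; the case $x\in f'_c\setminus\{\beta,c\}$ gives two more options with $\beta$ in place of $\alpha$. So each $\mathcal E_c$ meets at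 most $4\cdot3=12$ others. If $Y_S(\alpha,\beta)>13J$, we can pick greedily $J$ pairwise disjoint sets $\mathcal E_c$ that are entirely born, each pick ruling out at most $13$ candidates. By independence, \eqref{eq:rho} and \eqref{eq:exp}, this has probability at most $(3D\rho^4)^J\le(3D^{-1/3+4a+4\delta})^J\le e^{-J}$.

Fix $g\not\ni0$. The edge $w_{ij}$ shares a face with $g$ and determines $(i,j)$, so there are at most $3D$ candidates, each with a unique $f'$. If $w_{ji}\in f'$, then linearity gives $f'=F_{ij}$; so $\mathcal E_{ij}=(f'\setminus\{g,w_{ij}\})\cup\{w_{ji}\}$ has three elements. An edge $x$ lies in at most three of these sets: two with $x\in f'\setminus\{g,w_{ij}\}$, where $f'$ is the face through $g$ and $x$, and one with $x=w_{ji}$. So each set meets at most $6$ others, and $Y'_S(g)>K\ge7J$ yields $J$ disjoint sets that are entirely born. Now $3D\rho^3$ may be as large as $3D^{3a+3\delta}$, and we use that $J$ is larger still: the probability is at most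
\[
\binom{3D}J\rho^{3J}\le\Big(\frac{3eD\rho^3}J\Big)^J\le(3eD^{-3\delta})^J\le e^{-J}.
\]
Sum over at most $n^2$ pairs and $n$ edges.
\end{proof}

\subsection{The trajectory}

We normalize $X_j$ by its predicted order. Let
\[
N_j(s)=D\lambda^jq(s)^{3-j},\qquad B_j(e,s)=X_j(e,s)/N_j(s),\qquad \beta_0=1,\quad\beta_1=3s,\quad\beta_2=3s^2 .
\]
The prediction of Section~\ref{ss:traj} with $p=\lambda s$ is $B_j\approx\beta_j$. Explicitly $N_0=Dq^3$, $N_1=D^{2/3}q^2$, $N_2=D^{1/3}q$, and
\begin{equation}\label{eq:norm}
N_j=\lambda\omega N_{j-1},\qquad \lambda\omega X_2(h)=B_2(h),\qquad \beta_j'=(4-j)\beta_{j-1}\quad(\beta_{-1}=0),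
\end{equation}
the second identity because $D\lambda^3=1$. By \eqref{eq:C}, $B_2(h)$ is the rate at which the open edge $h$ is closed, and its predicted value $3s^2$ equals $-q'/q$, as it should.

An error $\theta$ in the closing rates changes the drift of $B_2(e)$ by up to $\beta_2\theta=3s^2\theta$, so errors can grow by the factor $e^{s^3}$, which reaches $D^a$. This dictates the error function
\[
\theta(s)=D^{-\kappa}e^{s^3+3s^2+6s},\qquad\kappa=a+3\delta,
\]
which satisfies $\theta'=(3s^2+6s+6)\theta$ and $\theta\le\theta(S)=D^{-3\delta}e^{3S^2+6S}\le D^{-2\delta}\le1$ on $[0,S]$.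

Let $\sigma$ be the infimum of the times $s\le S$ such that
\begin{itemize}
\item[(i)] $|B_j(e,s)-\beta_j(s)|>\theta(s)$ for some $j$ and some edge $e$ with $\tau_e>s$, or
\item[(ii)] $Y_s(\alpha,\beta)>K$ for some $\alpha\ne\beta$, or $Y'_s(g)>K$ for some $g\not\ni0$.
\end{itemize}
If there is no such $s$, put $\sigma=S$ and say that the event $\mathcal G$ occurs. The restriction to unborn $e$ cannot be dropped: if $e$ is chosen and two edges of $f\setminus e$ are chosen, the third is closed, so $X_2(e)=0$. At times $t<\sigma$ we have $Y_t,Y'_t\le K$ and, since open edges are unborn and $D^{1/3}q\ge1$,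
\begin{equation}\label{eq:before}
\begin{gathered}
B_j(e)\le\beta_j+\theta\le\Lambda\quad(e\text{ unborn}),\\
|B_2(h)-3t^2|\le\theta,\qquad 1+X_2(h)\le2\Lambda D^{1/3}q\quad(h\text{ open}).
\end{gathered}
\end{equation}

\begin{proposition}\label{prop:track}
$\mathbb P(\mathcal G^c)\le e^{-D^\delta}$.
\end{proposition}

\begin{proof}
Fix an edge $e$ and $j\in\{0,1,2\}$.

\emph{Step 1: how a face changes class.} Consider a time before $\min(\sigma,\tau_e)$; then $e$ is not chosen. Let $f$ be in class $j$ at $e$, and let $h$ run over the $3-j$ open edges of $f\setminus e$. We claim that $C_h\cap f\subseteq\{e\}$. If $g\in f\setminus\{e,h\}$ were in $C_h$, it would close $h$ via $f$, the only face through $g$ and $h$, and $e\in f\setminus\{g,h\}$ would be chosen. Consequently, adding an open edge of $f\setminus e$ closes no other edge of $f\setminus e$, and it moves $f$ from class $j$ to class $j+1$ (for $j=2$, out of all three classes). Apart from this, and before $\tau_e$, the face $f$ leaves class $j$ exactly when an edge of $\bigcup_hC_h\setminus\{e\}$ is added; then $f\setminus e$ contains a closed edge, and $f$ is never counted again. By \eqref{eq:C},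 \eqref{eq:CC} and inclusion-exclusion over at most three pairs,
\begin{equation}\label{eq:union}
\sum_hX_2(h)-3K-1\le\Big|\bigcup_hC_h\setminus\{e\}\Big|\le\sum_hX_2(h).
\end{equation}

\emph{Step 2: drift.} Apply \eqref{eq:decomp} to $Z=B_j(e,\cdot)$ with the stopping time $\min(\sigma,\tau_e)$, but redefine $\Delta_e=0$. The identity then holds for all $s\le\sigma$ with $s<\tau_e$, since no jump up to such an $s$ is caused by $e$. The drift has three parts. The normalization gives $-N_j'/N_j=3(3-j)t^2$, and we write $3(3-j)t^2B_j=N_j^{-1}\sum_f\sum_h3t^2$, where $f$ runs over the faces in class $j$ and $h$ over the open edges of $f\setminus e$. Each face in class $j-1$ enters class $j$ at rate $(4-j)\lambda\omega$, which contributes $(4-j)\lambda\omega X_{j-1}/N_j=(4-j)B_{j-1}$ by \eqref{eq:norm}, with $B_{-1}=0$. Each face in class $j$ leaves at rate $(3-j)\lambda\omega+\lambda\omega|\bigcup_hC_h\setminus\{e\}|$, which by \eqref{eq:union} and \eqref{eq:norm} differs from $\sum_hB_2(h)$ by at most $(3K+4)\lambda\omega$. Therefore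
\[
\Gamma=(4-j)B_{j-1}-\frac1{N_j}\sum_f\sum_h\big(B_2(h)-3t^2\big)+r_j,\qquad|r_j|\le(3K+4)\lambda\omega B_j .
\]
At time $0$ all edges are open, so $B_j(e,0)=\beta_j(0)$. Subtract $\beta_j'=(4-j)\beta_{j-1}$ and use \eqref{eq:before}:
\[
|B_j-\beta_j|(s)\le|\mathcal M(s)|+\int_0^s\Big[(4-j)\mathbf 1[j\ge1]\,\theta+(3-j)(\beta_j+\theta)\theta+(3K+4)\lambda\omega\Lambda\Big]dt .
\]
Since $\theta\le1$, the first two terms of the integrand add up to at most
\[
3\cdot2\,\theta=6\theta,\qquad 3\theta+2(3t+1)\theta=(5+6t)\theta,\qquad 2\theta+(3t^2+1)\theta=(3+3t^2)\theta
\]
for $j=0,1,2$, and each of these is at most $\theta'$. By \eqref{eq:K}, the last term integrates to at most $(3K+4)\Lambda SD^{-1/3+a}\le D^{-1/3+4a+7\delta}\le\frac14D^{-\kappa}$, because $5a+10\delta<\frac13$. So if $\sup|\mathcal M|<\frac12D^{-\kappa}$, then, as $\theta(0)=D^{-\kappa}$,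
\begin{equation}\label{eq:strict}
|B_j-\beta_j|(s)<\theta(s)-\theta(0)+\tfrac34D^{-\kappa}<\theta(s)\qquad(s\le\sigma,\ s<\tau_e).
\end{equation}

\emph{Step 3: jumps.} Adding $g\ne e$ can change the class of a face $f\ni e$ only if $g\in f$, which holds for at most one $f$, or if it closes an edge of $f\setminus e$. Each closed edge $h\neq e$ lies in at most one face with $e$, so $X_j(e)$ changes by at most $1+X_2(g)\le2\Lambda D^{1/3}q$. For $j=2$ we do better. Let $f\not\ni g$ be in class $2$ at $e$, and let its open edge $h$ be closed by $g$ via $f'$. Then $f'\ne f$, and both $f\setminus\{e,h\}$ and $f'\setminus\{g,h\}$ are chosen, so $h$ is counted in $Y(e,g)$. Thus $X_2(e)$ changes by at most $1+K$. Dividing by $N_j$, the jumps of $B_j$ are at most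
\[
2\Lambda D^{-2/3}\omega^2,\qquad2\Lambda D^{-1/3}\omega,\qquad2KD^{-1/3}\omega\qquad(j=0,1,2),
\]
and by \eqref{eq:K} all three are at most $b=D^{-1/3+4a+8\delta}$. Adding the rates of entering and leaving found in Step~2 gives $\lambda\omega\sum_g|\Delta_g|\le3\Lambda+3\lambda\omega\Lambda+3\Lambda^2$. Since $\lambda\omega\le1$, the integral over $[0,S]$ is at most a power of $\log D$, and we may take $V=D^\delta$. Lemma~\ref{lem:dev} with $x=\frac12D^{-\kappa}$ gives
\[
\mathbb P\big(\sup|\mathcal M|\ge\tfrac12D^{-\kappa}\big)\le2\exp\big(-\tfrac1{16}D^{-2\kappa+1/3-4a-8\delta-\delta}\big)=2\exp\big(-\tfrac1{16}D^{1/3-6a-15\delta}\big).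
\]
Of the loss $6a$ in the exponent, $2a$ comes from the growth of errors, $3a$ from $K$, and $a$ from the decrease of $N_2$.

\emph{Step 4: union bound.} Suppose that $\mathcal G$ fails but the event of Lemma~\ref{lem:codeg} holds, so that (ii) never occurs. Then (i) holds at times $s_1\ge s_2\ge\dots$ tending to $\sigma$, and by finiteness we may take the same pair $(e,j)$ each time. Then $\tau_e>s_1\ge\sigma$, and right-continuity gives $|B_j(e,\sigma)-\beta_j(\sigma)|\ge\theta(\sigma)$. By \eqref{eq:strict}, the martingale for $(e,j)$ has deviated. There are $3n$ pairs, so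
\[
\mathbb P(\mathcal G^c)\le6n\exp\big(-\tfrac1{16}D^{1/3-6a-15\delta}\big)+2n^2e^{-J}.
\]
Here $\log n\le D^{3a+5\delta}$ by \eqref{eq:n}, $J\ge D^{3a+6\delta}$, and by \eqref{eq:exp}
\[
\big(\tfrac13-6a-15\delta\big)-(3a+5\delta)=\tfrac{100}3\delta-20\delta=\tfrac{40}3\delta>0 .
\]
This last inequality is where $a<\frac1{27}$ is needed in full strength. Each of the two terms is at most $\frac12e^{-D^\delta}$.
\end{proof}

\section{The vertex $0$ of $Q'$}\label{sec:vertex}

\subsection{Open and chosen spokes}

\begin{proposition}\label{prop:deg}
With probability at least $1-2e^{-D^\delta}$, at time $S$ the number of chosen spokes is $(1\pm2D^{-\delta})\lambda dS$ and the number of open spokes is $(1\pm D^{-\delta})dD^{-a}$.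
\end{proposition}

\begin{proof}
Let $O(s)$ be the number of open spokes and $z=O/(dq)$, so $z(0)=1$. Let $\sigma_0$ be the infimum of the times $s\le S$ with $s\ge\sigma$ or $|z(s)-1|>D^{-\delta}$, and apply \eqref{eq:decomp} to $z$ with the stopping time $\sigma_0$. An open spoke $h$ is lost at rate $\lambda\omega+B_2(h)$, by its own addition or by closing, and the normalization contributes $3t^2z$. So
\[
\Gamma=-\frac1{dq}\sum_{h}\big(B_2(h)-3t^2+\lambda\omega\big),\qquad|\Gamma|\le(\theta+\lambda\omega)z\le2(D^{-2\delta}+D^{-1/3+a}),
\]
the sum being over open spokes. By \eqref{eq:C} and \eqref{eq:before}, the jumps are at most $(1+X_2(g))/(dq)\le2\Lambda D^{-2/3}\le D^{-2/3+\delta}$, and $\lambda\omega\sum_g|\Delta_g|\le(\lambda\omega+\Lambda)z\le2(1+\Lambda)$, so $V=D^\delta$ is admissible. By Lemma~\ref{lem:dev}, $\sup|\mathcal M|<\frac12D^{-\delta}$ except with probability at most $2\exp(-\frac1{16}D^{2/3-4\delta})$. In that case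
\[
|z(s)-1|<\tfrac12D^{-\delta}+2S(D^{-2\delta}+D^{-1/3+a})<D^{-\delta}\qquad(s\le\sigma_0),
\]
as $a+\delta<\frac13$. On $\mathcal G$ we have $\sigma=S$, so $\sigma_0=S$, and $q(S)=D^{-a}$ gives the claim on open spokes.

Now apply \eqref{eq:decomp} to the number of chosen spokes, with $N=1$ and the same stopping time. The jumps are $1$, and the drift is $\lambda\omega O=\lambda dz\in(1\pm D^{-\delta})\lambda d$ before $\sigma_0$. Lemma~\ref{lem:dev} with $b=1$, $V=2\lambda dS$, $x=D^{-\delta}\lambda dS$ shows that the martingale stays below $x$ in absolute value except with probability at most $2\exp(-\frac18D^{-2\delta}\lambda dS)$. If it does and $\sigma_0=S$, the number of chosen spokes at time $S$ is $(1\pm2D^{-\delta})\lambda dS$. The two exceptional probabilities add up to at most $e^{-D^\delta}$, and $\mathbb P(\mathcal G^c)\le e^{-D^\delta}$.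
\end{proof}

\subsection{Independent sets in the link graph}\label{ss:indep}

Let $H(s)$ be the link graph at time $s$: the graph on $[d]$ in which $ij$ is an edge when $w_{ij}$ and $w_{ji}$ are both chosen. It is not a random graph independent of the spokes: if $u_i$ and $u_j$ are chosen, then $ij$ can never become an edge. We therefore consider only sets of directions whose spokes are not chosen, which are the sets relevant to the future of the vertex. On such sets the faces $F_{ij}$ play no part in closing rim edges, and the heuristic of Section~\ref{ss:link} can be proved.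

\begin{proposition}\label{prop:link}
Fix $\gamma>\frac23a^{-2/3}$ and let $k=\lceil\gamma\Psi_d\rceil$. With probability at least $1-2e^{-D^\delta}$, every $W\subset[d]$ with $|W|=k$ such that no spoke $u_i$, $i\in W$, is chosen by time $S$ contains an edge of $H(S)$.
\end{proposition}

\begin{proof}
Fix $W$ with $|W|=k$ and put $L=\binom k2\ge D^{4/3}$. Let $P_0,P_1,P_2$ be the numbers of pairs $\{i,j\}\subset W$ for which the edges $w_{ij},w_{ji}$ are, respectively, both open, one open and one chosen, both chosen; we speak of pairs of type $0,1,2$. By Lemma~\ref{lem:faces}(c), different pairs involve different rim edges. Let $T_W$ be the first time at which a spoke $u_i$ with $i\in W$ is chosen, and let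
\[
E_W=\mathcal G\cap\{T_W>S\}\cap\{P_2(S)=0\}.
\]
If the property in the proposition fails, then $\mathcal G^c$ or some $E_W$ occurs. A pair of type $2$ appears when the open edge of a pair of type $1$ is born, that is, at rate $\lambda\omega P_1$. The plan is to track $P_1$, which requires tracking $P_0$, and to conclude that $P_2$ stays $0$ only with probability about $\exp(-\int\lambda\omega P_1)$. We must afford a union bound over $\binom dk$ sets, where $\log\binom dk$ slightly exceeds $D^{2/3}$.

\emph{Step 1: transitions.} Consider the state at a time before $\min(\sigma,T_W)$, so that no $u_i$ with $i\in W$ is chosen. Let $i\neq j$ be in $W$ with $w_{ij}$ open. If $g$ closes $w_{ij}$ via $f'$, then $f'\ne F_{ij}$: the two edges of $F_{ij}\setminus\{g,w_{ij}\}$ include $u_i$ or $u_j$, which is not chosen. This has three consequences.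
\begin{itemize}
\item[(T1)] No spoke $u_l$ closes $w_{ij}$. A face through $u_l$ is some $F_{ll'}$, with rim edges $w_{ll'},w_{l'l}$; if it contains $w_{ij}$ it is $F_{ij}$.
\item[(T2)] The edge $w_{ji}$ does not close $w_{ij}$, since the face through both is $F_{ij}$.
\item[(T3)] If $w_{ji}$ is chosen and $g$ closes $w_{ij}$, then $g\not\ni0$ by (T1), and $(i,j)$ is counted in $Y'(g)$.
\end{itemize}

\emph{Step 2: drift.} The predictions are $P_0\approx Lq^2$ and $P_1\approx2L\lambda sq$. Let $z_0=P_0/(Lq^2)$ and $z_1=P_1/(L\lambda q)$, so $z_0(0)=1$ and $z_1(0)=0$. Let $\sigma_W$ be the infimum of the times $s\le S$ with $s\ge\min(\sigma,T_W)$, or $P_2(s)\ge1$, or $|z_0-1|>D^{-\delta}$, or $|z_1-2s|>4SD^{-\delta}$. Apply \eqref{eq:decomp} to $z_0$ and $z_1$ with this stopping time, with drifts $\Gamma_0,\Gamma_1$. Before $\sigma_W$ we have $z_0\le2$ and $z_1\le2S+1$.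

Pairs of type $0$ are never gained. Such a pair is lost when $w_{ij}$, $w_{ji}$ or an edge of $C_{w_{ij}}\cup C_{w_{ji}}$ is added; by (T2) this union contains neither $w_{ij}$ nor $w_{ji}$. By \eqref{eq:C}, \eqref{eq:CC} and \eqref{eq:norm}, the rate is $B_2(w_{ij})+B_2(w_{ji})$ plus an error in $[-K\lambda\omega,2\lambda\omega]$. The normalization contributes $6t^2z_0$, that is, $3t^2$ for each of the two edges. By \eqref{eq:before},
\[
|\Gamma_0|\le2\theta z_0+(K+2)\lambda\omega z_0 .
\]
By (T2), adding either edge of a pair of type $0$ leaves the other open, so pairs of type $1$ are gained at total rate exactly $2\lambda\omega P_0$, and $2\lambda\omega P_0/(L\lambda q)=2z_0$. A pair of type $1$ with open edge $h$ is lost at rate $\lambda\omega+B_2(h)$, and the normalization contributes $3t^2z_1$. So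
\[
|\Gamma_1-2|\le2|z_0-1|+(\theta+\lambda\omega)z_1 .
\]

\emph{Step 3: jumps.} Adding $g$ affects the at most one pair containing $g$ and the pairs with an edge closed by $g$. So the jumps of $z_0$ are at most $(1+X_2(g))/(Lq^2)\le2\Lambda D^{-1}\omega\le D^{-1+a+\delta}$. For $z_1$ the same bound would give jumps of size $2\Lambda D^{-2/3}$ and a failure probability too large for the union bound over $W$; this is why $Y'$ was introduced. By (T1), adding a spoke changes neither $P_0$ nor $P_1$; this includes the spoke added at time $T_W$. For $g\not\ni0$, (T3) shows that at most $Y'(g)\le K$ pairs of type $1$ are lost by closing. So the jumps of $z_1$ are at most $(1+K)/(L\lambda q)\le2KD^{-1}\omega$. By \eqref{eq:K}, $b=D^{-1+4a+8\delta}$ bounds the jumps of both. The sums of gain and loss rates are at most $2(\lambda\omega+\Lambda)z_0\le4(1+\Lambda)$ for $z_0$ and $2z_0+(\lambda\omega+\Lambda)z_1\le4+(1+\Lambda)(2S+1)$ for $z_1$, so $V=D^\delta$ is admissible. By Lemma~\ref{lem:dev}, both martingales stay below $\frac12D^{-\delta}$ in absolute value outside an event $E'_W$ of probability at most $4\exp(-\frac1{16}D^{1-4a-11\delta})$.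

\emph{Step 4: tracking up to time $S$.} Outside $E'_W$, for all $s\le\sigma_W$,
\begin{align*}
|z_0-1|&<\tfrac12D^{-\delta}+2S\big(2D^{-2\delta}+D^{-1/3+4a+7\delta}\big)<D^{-\delta},\\
|z_1-2s|&<\tfrac12D^{-\delta}+2SD^{-\delta}+2S(2S+1)D^{-2\delta}<4SD^{-\delta},
\end{align*}
where we used $K+2\le D^{3a+7\delta}$, $4a+8\delta<\frac13$, $\lambda\omega\le D^{-1/3+a}\le D^{-2\delta}$ and $S\ge1$. On $E_W$ we have $\sigma=S$, $T_W>S$, and $P_2=0$ on $[0,S]$ because $P_2$ is nondecreasing. Hence $\sigma_W=S$ on $E_W\setminus E'_W$. Since $\lambda\omega P_1=L\lambda^2z_1$, on this event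
\[
\xi:=\int_0^{\sigma_W}\lambda\omega P_1\,dt=L\lambda^2\int_0^Sz_1\,dt\ge L\lambda^2S^2(1-4D^{-\delta})=:x_0 .
\]

\emph{Step 5: the probability that no edge appears.} Let
\[
U(s)=\mathbf 1[P_2(s\wedge\sigma_W)=0]\,\exp\Big(\int_0^{s\wedge\sigma_W}\lambda\omega P_1\,dt\Big),
\]
which is bounded because $P_1\le L$. Up to $\sigma_W$, it has derivative $U\lambda\omega P_1$ between jumps, and it jumps only at the birth of the open edge of a pair of type $1$, when it drops to $0$. So $U-1$ has the form (F1) with $H_g(t)=-U(t-)\mathbf 1[t\le\sigma_W]$ for the $P_1(t-)$ such open edges $g$, and $H_g(t)=0$ for the others. Thus $\mathbb E\,U(S)=1$. On $E_W\setminus E'_W$ we have $U(S)=e^\xi\ge e^{x_0}$, so by Markov's inequality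
\[
\mathbb P(E_W)\le4\exp\big(-\tfrac1{16}D^{1-4a-11\delta}\big)+e^{-x_0}.
\]

\emph{Step 6: union bound over $W$.} We have
\[
x_0=(1+o(1))\frac{k^2}2D^{-2/3}(a\log D)^{2/3}=(1+o(1))\frac\gamma2a^{2/3}\,k\log d,
\]
while $\log\binom dk\le k\log(ed/k)\le(\frac13+o(1))k\log d$. The hypothesis on $\gamma$, used only here, says that $\frac\gamma2a^{2/3}>\frac13$; so $\binom dke^{-x_0}\le e^{-\varepsilon k\log d}$ for a constant $\varepsilon>0$. Also $\log\binom dk\le D^{2/3+\delta}$, and $1-4a-11\delta>\frac23+\delta$ because $4a+12\delta<\frac13$. Hence $\mathbb P(\bigcup_WE_W)\le e^{-D^{1/2}}\le e^{-D^\delta}$. Add $\mathbb P(\mathcal G^c)\le e^{-D^\delta}$.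
\end{proof}

\section{Proof of Theorem~\ref{thm:strong}}\label{sec:final}

We return to $Q_d$. Fix $a\in(0,\frac1{27})$ and $\gamma>\frac23a^{-2/3}$, and let $k=\lceil\gamma\Psi_d\rceil$. For a vertex $v$ of $Q_d$ let $\mathcal A_v$ be the event that at time $S$:
\begin{itemize}
\item[(A1)] the number $\deg_S(v)$ of chosen edges at $v$ is $(1\pm2D^{-\delta})\lambda dS$, and the number of open edges at $v$ is $(1\pm D^{-\delta})dD^{-a}$;
\item[(A2)] every $W\subset[d]$ with $|W|=k$, such that no edge at $v$ with direction in $W$ is chosen, contains $i\ne j$ such that, in the face at $v$ with directions $i,j$, both edges not incident to $v$ are chosen.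
\end{itemize}

\emph{One vertex.} Translation by $v$ preserves directions, faces and the law of the process, so $\mathbb P(\mathcal A_v)=\mathbb P(\mathcal A_0)$. The event $\mathcal A_0$ is a function of which spokes and rim edges are chosen at time $S$, because whether $u_i$ is open is determined by $u_i$ and the faces $F_{ij}$. The intersection of the events in Propositions~\ref{prop:deg} and~\ref{prop:link} is the same function of the spokes and rim edges of $Q'$. By Lemma~\ref{lem:local} and $R\ge D^{4\delta}$,
\[
\mathbb P(\mathcal A_v^c)\le d^2e^{-R}+4e^{-D^\delta}\le e^{-d^{\delta/2}} .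
\]

\emph{Almost all vertices.} Put $\epsilon_d=e^{-d^{\delta/2}/2}$. The expected number of vertices for which $\mathcal A_v$ fails is at most $\epsilon_d^2\,2^d$. By Markov's inequality, the event $\mathcal H$ that at most $\epsilon_d2^d$ vertices are exceptional in this sense has probability at least $1-\epsilon_d$. With $c=\delta/3$ we have $\epsilon_d\le e^{-d^c}$. As degrees are at most $d$, on $\mathcal H$ the exceptional vertices contribute at most $d\epsilon_d2^d$ to any sum of degrees, and $d\epsilon_d\to0$.

\emph{Final degrees.} Note that $\lambda dS=(1+o(1))a^{1/3}\Psi_d$. Suppose that $\mathcal A_v$ holds, and let $W'$ be the set of directions of the edges at $v$ that are chosen after time $S$. If $|W'|\ge k$, apply (A2) to a $k$-element subset of $W'$: for some $i,j\in W'$, two edges of the face at $v$ with directions $i,j$ are chosen by time $S$ and the other two later, so $G_M$ contains a copy of $Q_2$. This is impossible, so $|W'|<k$. Since $\deg_{G_M}(v)=\deg_S(v)+|W'|$,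
\begin{equation}\label{eq:final}
(a^{1/3}-o(1))\Psi_d\le\deg_{G_M}(v)\le(a^{1/3}+\gamma+o(1))\Psi_d ,
\end{equation}
uniformly in $v$.

\emph{Parts (a) and (b).} Let $\eta>0$. As $a\uparrow\frac1{27}$ we have $a^{1/3}\to\frac13$ and $a^{1/3}+\frac23a^{-2/3}\to\frac13+6=\frac{19}3$. Choose $a<\frac1{27}$ and $\gamma>\frac23a^{-2/3}$ with $a^{1/3}>\frac13-\eta$ and $a^{1/3}+\gamma<\frac{19}3+\eta$. For large $d$, \eqref{eq:final} puts the degree of every nonexceptional vertex in the interval in (b), so (b) holds on $\mathcal H$. Since $2M=\sum_v\deg_{G_M}(v)$, on $\mathcal H$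
\[
\tfrac12(1-\epsilon_d)(a^{1/3}-o(1))\Psi_d2^d\le M\le\tfrac12(a^{1/3}+\gamma+o(1))\Psi_d2^d+\tfrac12d\epsilon_d2^d ,
\]
which gives (a) for large $d$.

\emph{Part (c).} Take the given $a$ and, say, $\gamma=a^{-2/3}$. Time $S$ is the moment described in (c), and the edges that can still be added are the open ones. On $\mathcal H$, sum (A1) over $v$ and divide by $2$. The $(1-o(1))2^d$ nonexceptional vertices give $(1+o(1))\frac12a^{1/3}\Psi_d2^d$ chosen edges and $(1+o(1))D^{-a}d2^{d-1}$ open edges. The exceptional vertices contribute at most $d\epsilon_d2^d$ to either sum, which is negligible because $d\epsilon_d\to0$ and $\epsilon_d=o(D^{-a})$. This completes the proof of Theorem~\ref{thm:strong}, and with it of Theorem~\ref{thm:main}. \qed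

\begin{thebibliography}{1}
\bibitem{JP} J. Robert Johnson and Trevor Pinto, \emph{The $Q_2$-free process in the hypercube}, arXiv:1804.09029 (2018).
\end{thebibliography}
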